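\title{Linear orders with a decidable copy admit no classification}

\begin{abstract}
We prove that the set of indices of computable linear orders that have a decidable copy is $\Sigma^1_1$-complete. This answers a question of Moses: there is no reasonable characterization of these orders. The result holds even among the models of the complete decidable theory of $(\omega^\omega,<)$, and even if ``decidable copy'' is weakened to ``copy with $0^{(r)}$-computable elementary diagram'' for a fixed finite $r$. The proof first trades decidable copies for computable copies by multiplying by $\omega^\omega$. It then diagonalizes against all $0^{(r)}$-computable orders by a recursion along a computable order $\mathcal L$. The diagonalization succeeds when $\mathcal L$ is well-ordered, and it leaves no trace in the isomorphism type when $\mathcal L$ is not.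
\end{abstract}

\section{Introduction}\label{sec:intro}

A structure is \emph{computable} if its domain is a computable set of natural numbers and its relations and operations are computable. In such a structure an algorithm decides quantifier-free statements about given elements. A computable structure $\mathcal A$ is \emph{decidable} if an algorithm decides all first-order statements: given a formula $\varphi(\bar x)$ of elementary first-order logic and a tuple $\bar a$ of elements, it decides whether $\mathcal A\models\varphi(\bar a)$. The set of pairs $(\varphi,\bar a)$ with $\mathcal A\models\varphi(\bar a)$ is the \emph{elementary diagram} of $\mathcal A$. A structure \emph{has a decidable copy}, or is \emph{decidably presentable}, if it is isomorphic to a decidable structure.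

Two linear orders show what is at stake. Let $K$ be a noncomputable set that is the range of a computable injection $k\colon\omega\to\omega$.

\begin{example}\label{ex:omega}
Order the even numbers as usual and put $2s+1$ between $2k(s)$ and $2k(s)+2$. This is a computable copy of $\omega$ in which $2n+2$ is the immediate successor of $2n$ exactly when $n\notin K$, so it is not decidable. The usual copy of $\omega$ is decidable (see the remark after Lemma~\ref{lem:truth}). Decidability depends on the copy.
\end{example}

\begin{example}\label{ex:theory}
Let $L=\sum_{n\in\omega}(\mathbb Q+X_n)$, where $X_n$ has $n+2$ points if $n\in K$ and is empty otherwise. It has a computable copy: the points of $X_{k(s)}$ carry the number $s$ in their names. The sentence ``there are $n+2$ consecutive points, the first without immediate predecessor and the last without immediate successor'' holds in $L$ exactly when $n\in K$. So the theory of $L$ is undecidable, and $L$ has no decidable copy.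
\end{example}

Fix an effective list $(\mathcal A_i)_{i\in\omega}$ of the diagrams of the partial computable structures and let
\[
I=\{\,i : \mathcal A_i \text{ is a linear order that has a decidable copy}\,\}.
\]
The definition of $I$ asks for a decidable structure and for an isomorphism onto it. The structure is given by a number, but the isomorphism is an arbitrary function, and so $I$ is $\Sigma^1_1$. A characterization of the decidably presentable linear orders should be a test simpler than this search, and should place $I$ at a lower level of complexity. If $I$ is $\Sigma^1_1$-complete, there is no such test. For arbitrary computable structures, and also for graphs, groups and fields, the analogous index set is known to be $\Sigma^1_1$-complete. Linear orders do not form a universal class in the sense of effective bi-interpretability, so this does not transfer to them directly. The question of Moses, which we take from \cite{HT}, is whether one can characterize the linear orders that have a decidable copy.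

There is a reason to hope for a characterization. In a linear order the truth of $\varphi(a_1,\dots,a_r)$ depends only on finite invariants of the intervals into which $a_1,\dots,a_r$ cut the order (Lemma~\ref{lem:truth}), so a decidable copy is a copy in which these invariants can be computed. The obstruction in Example~\ref{ex:theory} is already visible in the theory, and one might guess that the theory, with some information on the invariants of intervals, decides the matter. It does not.

\begin{theorem}\label{thm:A}
The set $I$ is $\Sigma^1_1$-complete.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $r<\omega$ and let $S\subseteq\omega$ be $\Sigma^1_1$. There is a uniformly computable sequence of linear orders $N_n$, each elementarily equivalent to $(\omega^\omega,<)$, such that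
\begin{itemize}
\item if $n\in S$, then $N_n$ has a decidable copy;
\item if $n\notin S$, then $N_n$ has no copy whose elementary diagram is computable in $0^{(r)}$.
\end{itemize}
Hence for each finite $r$ the set $I_r$ of indices of computable linear orders having a copy with $0^{(r)}$-computable elementary diagram is $\Sigma^1_1$-complete, and so is the set of those $i\in I_r$ for which $\mathcal A_i$ is a model of the complete decidable theory $\mathrm{Th}(\omega^\omega,<)$.
\end{theorem}

Theorem~\ref{thm:A} is the case $r=0$, since $I_0=I$. The proof of Theorem~\ref{thm:B} has two independent parts. The first (Section~\ref{sec:reduction}) removes elementary diagrams from the problem: for $N=\omega^\omega\cdot(1+M)$, a decidable copy of $N$ is, up to one Turing jump, the same as a computable copy of $M$, while $N$ has a computable copy as soon as $M$ is computable in some finite jump. This reduces Theorem~\ref{thm:B} to the following statement, in which we may use a fixed finite number of jumps for free.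

\begin{proposition}\label{prop:core}
Let $r<\omega$ and let $S\subseteq\omega$ be $\Sigma^1_1$. There are $m<\omega$ and a uniformly $0^{(m)}$-computable sequence of infinite linear orders $M_n$ such that $M_n$ has a computable copy if $n\in S$, and $M_n$ has no $0^{(r)}$-computable copy if $n\notin S$.
\end{proposition}

The second part proves Proposition~\ref{prop:core}. Section~\ref{sec:miniature} works out its mechanism by hand in the smallest case. Sections~\ref{sec:objects}--\ref{sec:nst} carry out a diagonalization for labeled trees, Section~\ref{sec:coding} codes such trees in linear orders, and Section~\ref{sec:final} assembles the orders $M_n$.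

\section{Conventions and background}\label{sec:background}

\subsection{Linear orders and ordinals}
For $x$ in a linear order $A$ we write $A_{<x}$, $A_{>x}$, $A_{\ge x}$ for the evident suborders. The product $A\cdot B$ replaces every point of $B$ by a copy of $A$; its elements are the pairs $(b,a)$, compared first in $b$ and then in $a$. The product is associative and agrees with ordinal multiplication. We use three facts about ordinals.
\begin{itemize}
\item[(O1)] Let $1\le q\le\omega$ and $\alpha,\beta<\omega^q$. Then $\alpha+\beta<\omega^q$, and the tail $\{\gamma:\alpha<\gamma<\omega^q\}$ has order type $\omega^q$.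
\item[(O2)] $\omega^k\cdot\omega^\omega=\omega^{k+\omega}=\omega^\omega$ for $k<\omega$.
\item[(O3)] Every ordinal below $\omega^\omega$ has a unique Cantor normal form $\omega^{k_1}+\dots+\omega^{k_j}$ with $k_1\ge\dots\ge k_j$. On these forms, order and addition are computable. In particular $\omega^\omega$ has a computable copy, and for $\alpha<\beta<\omega^\omega$ a search finds the $\epsilon$ with $\alpha+1+\epsilon=\beta$.
\end{itemize}

\subsection{Computability}
For $X\subseteq\omega$, $X'$ is the Turing jump, $X^{(k)}$ the $k$th jump, and $0^{(k)}=\emptyset^{(k)}$. A relation defined from $X$-computable relations by a formula with $k$ number quantifiers is computable in $X^{(k)}$. By the limit lemma, an $X'$-computable relation $R$ has $X$-computable \emph{approximations}: a uniformly $X$-computable sequence of relations $g_s$ such that for each tuple $\bar a$, $g_s(\bar a)$ agrees with $R(\bar a)$ for all large $s$. Both facts are uniform in the indices and in $X$.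

An \emph{$X$-computable order} is an infinite linear order whose domain and order relation are $X$-computable. Listing the domain relabels it $X$-computably as $\omega$, and a transposition makes any given element the number $0$. (Only the auxiliary orders $K_n$ and $\mathcal L$ below are allowed to be finite.)

A set $S\subseteq\omega$ is $\Sigma^1_1$ if $n\in S\Leftrightarrow\exists f\in\omega^\omega\,R(n,f)$ for an arithmetical relation $R$. A $\Sigma^1_1$ set $J$ is \emph{$\Sigma^1_1$-complete} if for every $\Sigma^1_1$ set $S$ there is a computable $g$ with $n\in S\Leftrightarrow g(n)\in J$. For every $\Sigma^1_1$ set $S$ there is a uniformly computable sequence of trees $T_n\subseteq\omega^{<\omega}$ such that $T_n$ is well-founded if and only if $n\notin S$. The \emph{Kleene--Brouwer order} of a tree $T$ puts $\sigma$ below $\tau$ if $\sigma$ properly extends $\tau$, or if $\sigma(i)<\tau(i)$ at the first place $i$ where they differ; it is a well-order if and only if $T$ is well-founded. Together: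
\begin{equation}\label{eq:KB}
\begin{gathered}
\text{for every $\Sigma^1_1$ set $S$ there are uniformly computable linear orders $K_n$}\\
\text{such that $K_n$ is well-ordered if and only if $n\notin S$.}
\end{gathered}
\end{equation}

\subsection{The completeness statements}
We derive the last sentence of Theorem~\ref{thm:B} from the existence of the orders $N_n$. We have $i\in I_r$ if and only if $\mathcal A_i$ is a total computable linear order and there are a number $j$ and a function $f$ such that the $j$th partial $0^{(r)}$-computable function is total and satisfies Tarski's clauses, so that it is the elementary diagram of a structure $\mathcal B$, and $f$ is an isomorphism from $\mathcal A_i$ onto $\mathcal B$. Apart from the quantifier over $f$, all of this is arithmetical, so $I_r$ is $\Sigma^1_1$. For the restricted set, add the clause that the sentences in the diagram are those of $\mathrm{Th}(\omega^\omega,<)$; it is arithmetical because this theory is decidable (Lemma~\ref{lem:absorb}). Finally, the computable map sending $n$ to an index of $N_n$ reduces $S$ to both sets, because a decidable copy has a $0^{(r)}$-computable elementary diagram.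

\section{From decidable copies to computable copies}\label{sec:reduction}

In $\omega^\omega\cdot C$, a formula with $q$ nested quantifiers cannot tell a long stretch of copies of $\omega^\omega$ from $\omega^q$. So the order $C$ is invisible to each single formula, and the elementary diagram costs nothing beyond the order of $C$. All formulas together do see $C$, so a decidable copy gives $C$ back. We prove these two facts first, and then show that the factor $\omega^\omega$ also absorbs any finite number of jumps.

\subsection{Types of intervals}
For a linear order $A$, possibly empty, let
\[
t_0(A)=\emptyset,\qquad t_{q+1}(A)=\{(t_q(A_{<x}),\,t_q(A_{>x})) : x\in A\}.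
\]
The \emph{$q$-type} $t_q(A)$ lies in the finite set $T_q$, where $T_0=\{\emptyset\}$ and $T_{q+1}$ is the power set of $T_q\times T_q$. Write $A\equiv_qB$ if $t_q(A)=t_q(B)$. For instance, $t_1(A)$ is $\emptyset$ if $A$ is empty and $e=\{(\emptyset,\emptyset)\}$ otherwise, and $t_2(\omega)=\{(\emptyset,e),(e,e)\}$: there is a first point, there are other points, and there is no last point.

\begin{lemma}\label{lem:types}
There are functions $\pi_q\colon T_{q+1}\to T_q$, $\oplus_q\colon T_q\times T_q\to T_q$ and $\mu_q\colon T_q\to T_q$, computable uniformly in $q$, such that for all linear orders $A,B$,
\[
t_q(A)=\pi_q(t_{q+1}(A)),\qquad t_q(A+B)=t_q(A)\oplus_qt_q(B),\qquad t_q(A\cdot\omega)=\mu_q(t_q(A)).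
\]
Hence $\equiv_q$ is preserved by sums, and $t_q(\beta)$ is computable from $q$ and the Cantor normal form of $\beta<\omega^\omega$.
\end{lemma}

\begin{proof}
For $q=0$ all three functions have the value $\emptyset$. Put
\begin{align*}
\pi_{q+1}(\tau)&=\{(\pi_q(\lambda),\pi_q(\rho)):(\lambda,\rho)\in\tau\},\\
\sigma\oplus_{q+1}\tau&=\{(\lambda,\ \rho\oplus_q\pi_q(\tau)):(\lambda,\rho)\in\sigma\}\cup\{(\pi_q(\sigma)\oplus_q\lambda,\ \rho):(\lambda,\rho)\in\tau\}.
\end{align*}
The first identity follows by induction from the definition of $t_{q+1}$. For the second, a point $x\in A$ cuts $A+B$ into $A_{<x}$ and $A_{>x}+B$, and a point $x\in B$ cuts it into $A+B_{<x}$ and $B_{>x}$. For the third, let $\tau=t_{q+1}(A)$. A point $x$ in the $n$th copy of $A$ cuts $A\cdot\omega$ into $A\cdot n+A_{<x}$ and $A_{>x}+A\cdot\omega$, so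
\[
t_{q+1}(A\cdot\omega)=\{(\sigma_n\oplus_q\lambda,\ \rho\oplus_q\mu_q(\pi_q(\tau))):n\in\omega,\ (\lambda,\rho)\in\tau\},\qquad \sigma_n=t_q(A\cdot n).
\]
Here $\sigma_0=\emptyset$ and $\sigma_{n+1}=\sigma_n\oplus_q\pi_q(\tau)$. This sequence lives in the finite set $T_q$ and takes no new value after its first repetition, so its range is computable from $\tau$. The display defines $\mu_{q+1}(\tau)$. For ordinals, start from $t_q(1)=\{(\emptyset,\emptyset)\}$ for $q\ge1$, use $\omega^{k+1}=\omega^k\cdot\omega$, and add up the terms of the normal form.
\end{proof}

\begin{lemma}\label{lem:truth}
Let $\varphi(x_1,\dots,x_r)$ have quantifier rank at most $q$, let $a_1<\dots<a_r$ in a linear order $A$, and let $J_0=(-\infty,a_1)$, $J_i=(a_i,a_{i+1})$ for $1\le i<r$, and $J_r=(a_r,\infty)$, with $J_0=A$ if $r=0$. Whether $A\models\varphi(\bar a)$ is computable from $\varphi$ and $t_q(J_0),\dots,t_q(J_r)$. In particular, if $A\equiv_qB$ for all $q$, then $A\equiv B$.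
\end{lemma}

\begin{proof}
Induct on $\varphi$, writing $\forall$ as $\neg\exists\neg$. The truth of $x_i<x_j$ or $x_i=x_j$ is read off from $i,j$, and Boolean combinations are evaluated from their parts. Let $\varphi=\exists y\,\psi$, so that $q\ge1$ and $\psi$ has rank at most $q-1$. A witness $y$ may be one of the $a_i$; then substitute $x_i$ for $y$ and evaluate with the types $\pi_{q-1}(t_q(J_j))$. Otherwise $y$ lies in some $J_i$ and cuts it into two intervals. The pairs of $(q-1)$-types that arise in this way are exactly the members of $t_q(J_i)$, and the other intervals have the types $\pi_{q-1}(t_q(J_j))$. So finitely many evaluations of $\psi$ decide $\varphi$.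
\end{proof}

In the usual copy of $\omega$ the intervals $J_i$ are finite orders of computable size or copies of $\omega$, so this copy is decidable by Lemmas~\ref{lem:types} and~\ref{lem:truth}.

\subsection{Multiples of $\omega^\omega$}

\begin{lemma}\label{lem:absorb}
If $C$ and $D$ have least elements, then $\omega^q\cdot C\equiv_q\omega^q\cdot D$. Hence $\omega^\omega\cdot C\equiv_q\omega^q$ for all $q$, $\omega^\omega\cdot C\equiv\omega^\omega$, and $\mathrm{Th}(\omega^\omega,<)$ is decidable.
\end{lemma}

\begin{proof}
Induct on $q$; for $q=0$ there is only one type. Let $q\ge1$ and $x=(c,\alpha)\in\omega^q\cdot C$. By symmetry it suffices to find $y\in\omega^q\cdot D$ that yields the same pair of $(q-1)$-types. To the left of $x$ we have $\omega^q\cdot C_{<c}+\alpha$. If $c=\min C$ this is $\alpha$, and we take $y=(\min D,\alpha)$. Otherwise $\omega\cdot C_{<c}$ has a least element, and by induction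
\[
\omega^q\cdot C_{<c}+\alpha=\omega^{q-1}\cdot(\omega\cdot C_{<c})+\alpha\equiv_{q-1}\omega^{q-1}+\alpha ,
\]
so we take $y=(\min D,\omega^{q-1}+\alpha)$, which is legitimate by (O1). To the right, (O1) gives $(x,\infty)\cong\omega^q\cdot C_{\ge c}=\omega^{q-1}\cdot(\omega\cdot C_{\ge c})$ and $(y,\infty)\cong\omega^q\cdot D=\omega^{q-1}\cdot(\omega\cdot D)$, and these are $\equiv_{q-1}$-equivalent by induction.

By (O2), $\omega^\omega\cdot C=\omega^q\cdot(\omega^\omega\cdot C)\equiv_q\omega^q\cdot1$. With $C=1$ this gives $t_q(\omega^\omega)=t_q(\omega^q)$, which is computable, and Lemma~\ref{lem:truth} gives the last two claims.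
\end{proof}

Least elements are needed: $t_2(A)$ records whether $A$ has a least element. This is why the orders $N_n$ are built on $1+M_n$ rather than on $M_n$.

\begin{lemma}\label{lem:decidable}
If $C$ is a computable order with a least element, then $\omega^\omega\cdot C$ has a decidable copy.
\end{lemma}

\begin{proof}
Take the pairs $(c,\alpha)$ with $\alpha$ in Cantor normal form. Given $\varphi(\bar a)$ of quantifier rank $q$, identify variables with equal values and reorder, so that $a_1<\dots<a_r$ with $a_i=(c_i,\alpha_i)$. By Lemma~\ref{lem:truth} it suffices to compute each $t_q(J_i)$, and by Lemma~\ref{lem:types} it suffices to compute an ordinal below $\omega^\omega$ that is $\equiv_q$-equivalent to $J_i$. We use Lemma~\ref{lem:absorb} and (O1). If $r=0$, then $J_0=\omega^\omega\cdot C\equiv_q\omega^q$. Let $r\ge1$.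
\begin{itemize}
\item If $c_1=\min C$, then $J_0\cong\alpha_1$. Otherwise $J_0\cong\omega^\omega\cdot C_{<c_1}+\alpha_1\equiv_q\omega^q+\alpha_1$.
\item Let $1\le i<r$. If $c_i=c_{i+1}$, then $J_i\cong\epsilon$ where $\alpha_i+1+\epsilon=\alpha_{i+1}$. Otherwise $J_i\cong\omega^\omega\cdot[c_i,c_{i+1})+\alpha_{i+1}\equiv_q\omega^q+\alpha_{i+1}$.
\item $J_r\cong\omega^\omega\cdot C_{\ge c_r}\equiv_q\omega^q$. \qedhere
\end{itemize}
\end{proof}

\begin{lemma}\label{lem:recover}
Let $M$ be infinite. If $\omega^\omega\cdot(1+M)$ has a copy $N$ with $0^{(r)}$-computable elementary diagram, then $M$ has a $0^{(r+1)}$-computable copy.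
\end{lemma}

\begin{proof}
Let $C=1+M$. Let $\delta_0(z)$ be $z=z$ and let $\delta_{k+1}(z)$ be $\forall y<z\,\exists w\,(y<w<z\wedge\delta_k(w))$. We show by induction on $k$ that $\delta_k$ holds at $(c,\alpha)\in\omega^\omega\cdot C$ if and only if $\alpha$ is a multiple $\omega^k\cdot\xi$ of $\omega^k$. For $k=0$ both sides always hold. Consider $\delta_{k+1}$ at $z=(c,\alpha)$. If $\alpha=0$, any $y=(c',\alpha')<z$ has $c'<c$, and $w=(c',\beta)$ with $\beta>\alpha'$ a multiple of $\omega^k$ is a witness; so $\delta_{k+1}(z)$ holds, as required. Let $\alpha>0$. For $y$ in an earlier copy of $\omega^\omega$, $w=(c,0)$ is a witness, so $\delta_{k+1}(z)$ says that every $\alpha'<\alpha$ has a multiple of $\omega^k$ strictly between $\alpha'$ and $\alpha$. Write $\alpha=\omega^k\cdot\xi+\rho$ with $\rho<\omega^k$. If $\rho>0$, this fails at $\alpha'=\omega^k\cdot\xi$; if $\rho=0$ and $\xi=\zeta+1$, it fails at $\alpha'=\omega^k\cdot\zeta$; if $\rho=0$ and $\xi$ is a limit, it holds. The last case is exactly the case that $\alpha>0$ is a multiple of $\omega^{k+1}$.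

Points $x<y$ lie in the same copy of $\omega^\omega$ if and only if
\[
\exists k\ \ \forall z\,(x<z\le y\rightarrow\neg\delta_k(z)).
\]
Indeed, if $x=(c,\alpha)$ and $y=(c,\beta)$, take $k$ with $\beta<\omega^k$; every $z\in(x,y]$ is $(c,\gamma)$ with $0<\gamma<\omega^k$. If $y=(c,\beta)$ is in a later copy than $x$, then $z=(c,0)\in(x,y]$ satisfies every $\delta_k$. For each $k$ the part after $\exists k$ is one question to the elementary diagram, so ``same copy'' is computably enumerable in $0^{(r)}$ on $N$. The set of points that are least-numbered in their class is therefore $0^{(r+1)}$-computable. With the inherited order it is a copy of $1+M$; delete its least element.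
\end{proof}

\subsection{A factor $\omega$ absorbs two jumps}
We build a copy of $\omega\cdot P$ from approximations to $P$. Points enumerated on the basis of a wrong guess cannot be removed, but a copy of $\omega$ can swallow finitely many of them without changing its type. The first lemma gains one jump and produces, as a bonus, a computable successor relation; the second spends this bonus to gain another jump.

\begin{lemma}\label{lem:stepA}
Uniformly in $Y$ and an index of a $Y'$-computable order $P$ with domain $\omega$ and least element $0$, one finds a $Y$-computable order $Q\cong\omega\cdot P$ with domain $\omega$, least element $0$ and $Y$-computable successor relation.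
\end{lemma}

\begin{proof}
Let $g_s$ be $Y$-computable approximations to $<_P$, normalized so that $0\not<0$ in every $g_s$. At each stage we have a finite order divided into consecutive \emph{segments} owned by $0,\dots,k$, one segment for each owner, with the segment of $0$ leftmost. Elements are numbered in the order of their creation. We start with one element, owned by $0$.

\emph{Stage $s+1$.} Let $k'\le k$ be largest such that $g_{s+1}$ on $\{0,\dots,k'\}$ agrees with the present order of the segments of $0,\dots,k'$; the normalization gives $k'\ge0$. Dissolve the segments of owners above $k'$, merging each into the nearest undissolved segment on its left, which exists because the segment of $0$ is leftmost. An undissolved segment absorbs exactly the dissolved segments up to the next undissolved one, so segments stay convex. If $g_{s+1}$ on $\{0,\dots,k'+1\}$ is a linear order with least element $0$, insert a new one-element segment for $k'+1$ at the corresponding place between segments, or at the right end. Finally add a new element at the right end of every segment. (For example, if the segments stand in the order $0,1,2$ and the guess changes to $0<2<1$, the old segment of $2$ joins that of $1$, and $2$ starts afresh between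 $0$ and $1$.)

\emph{Successors.} Nothing is ever inserted between two adjacent elements of a segment, and merging keeps them in one segment. An element created at some stage is not last in its segment at the end of the next stage, because every segment receives a new last element after the merging. So its permanent immediate successor is known one stage after its creation.

\emph{Each $i$ eventually owns a segment that is never dissolved, and these permanent segments are ordered as $P$.} For $i=0$ this holds since $k'\ge0$ always. Let $i>0$ and take a stage after which the segments of $0,\dots,i-1$ are never dissolved and $g_s$ equals $<_P$ on $\{0,\dots,i\}$. At the next stage $k'\ge i-1$. If $k'=i-1$, then $i$ receives a new segment at the place prescribed by $<_P$; if $k'\ge i$, its segment is already at that place. In both cases $k'\ge i$ at all later stages.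

The owner of an element changes only when its segment is dissolved, and then the new owner is at most $k'$, hence smaller. So every element ends in a permanent segment. A permanent segment is finite at each stage, grows only at its right end, and grows at every stage, so it has type $\omega$. Thus $Q\cong\omega\cdot P$, and the first element created is least.
\end{proof}

\begin{lemma}\label{lem:stepB}
Uniformly in $Y$ and indices of a $Y'$-computable order $Q$ with domain $\omega$, least element $0$ and $Y'$-computable successor relation, where $Q\cong\omega\cdot P$ for some $P$, one finds a $Y$-computable order $R\cong Q$ with domain $\omega$ and least element $0$.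
\end{lemma}

\begin{proof}
Approximate the order and the successor relation of $Q$ computably in $Y$, and let $\mathfrak A_s(k)$ be the restriction of the stage-$s$ approximations to $\{0,\dots,k\}$, normalized so that $\mathfrak A_s(0)$ is always correct. Call $\mathfrak A_s(k)$ \emph{coherent} if it is a linear order with least element $0$, every alleged successor lies above its element, and no element of $\{0,\dots,k\}$ lies strictly between an element and its alleged successor. Restrictions of coherent guesses are coherent, and correct guesses are coherent. At stage $s$ we keep a finite order $R_s$ and a map $f\colon\{0,\dots,k\}\to R_s$ that is order-preserving for the coherent guess $\mathfrak A_s(k)$, with $f(0)=\min R_s$. We start with $k=0$ and $R_0=\{f(0)\}$.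

\emph{Stage $s+1$.} Let $k'\le k$ be largest with $\mathfrak A_{s+1}(k')=\mathfrak A_s(k')$. Undefine $f$ on $k'+1,\dots,k$; the old images stay in $R$ and never become images again. The images $f(0),\dots,f(k')$ are \emph{retained}. If $\mathfrak A_{s+1}(k'+1)$ is coherent, let $f(k'+1)$ be a new element, placed immediately to the left of $f(j)$, where $j$ is the next element above $k'+1$ among $0,\dots,k'$ according to $\mathfrak A_{s+1}(k'+1)$, or at the right end if there is no such $j$. Then $f$ is again order-preserving, and $f(0)$ stays least because $j\ne0$.

Suppose $\mathfrak A_s(k)$ has reached its correct value and $f$ is permanent on $\{0,\dots,k-1\}$. If $f(k)$ is defined, it is never undefined again; if not, it is defined at the next stage. So $f(k)$ stabilizes at some $F(k)$, and $F\colon Q\to R$ is an embedding. Write $q^+$ for the successor of $q$ in $Q$. We must show that the discarded images collect only in finite numbers between $F(q)$ and $F(q^+)$.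

\emph{The interval $(F(q),F(q^+))$ is finite.} Let $k$ be the larger of the numbers $q,q^+$, and consider a stage after which $\mathfrak A_s(k)$ and $f$ on $\{0,\dots,k\}$ no longer change. A later new element is $f(i)$ with $i>k$, created from a coherent guess that alleges $q^+$ to be the successor of $q$. So $i$ is alleged to be below $q$ or above $q^+$, and $f(i)<F(q)$ or $f(i)>F(q^+)$.

\emph{Every $x\in R$ outside the range of $F$ lies in some $(F(q),F(q^+))$.} From some stage on, $x$ is not an image. Let $i_s$ be the number whose image at stage $s$ is the largest image below $x$; it exists because $f(0)=\min R$. At stage $s+1$ let $y$ be the largest retained image below $x$. The new element is not placed between $y$ and $x$: at the right end it is above $x$; immediately left of a retained $f(j)\le y$ it is below $y$; and a retained $f(j)>y$ is above $x$, so the element immediately left of it is above $x$ too. This is the reason for inserting on the left of $f(j)$. Hence $f(i_{s+1})=y$. If $f(i_s)$ is retained, then $i_{s+1}=i_s$; otherwise $i_{s+1}\le k'<i_s$. So $i_s$ converges to some $q$ whose image is never undefined again, $F(q)<x$, and no permanent image lies in $(F(q),x]$. As $F(q)<F(q^+)$, we get $x<F(q^+)$.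

Thus $R$ arises from $Q\cong\omega\cdot P$ by replacing each $q$ with the finite nonempty order $[F(q),F(q^+))$. A sum of $\omega$ many finite nonempty orders has type $\omega$, so $R\cong\omega\cdot P$.
\end{proof}

\begin{corollary}\label{cor:jumps}
Uniformly in an index of a $0^{(2k)}$-computable order $M$, one finds a computable copy of $\omega^\omega\cdot(1+M)$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:stepA} relative to $Y'$, followed by Lemma~\ref{lem:stepB}, turns a $Y''$-computable order $P$ with least element $0$ into a $Y$-computable copy of $\omega\cdot P$ with least element $0$. Start from a $0^{(2k)}$-computable copy of $P=\omega^\omega\cdot(1+M)$ with least element $0$ and do this for $Y=0^{(2k-2)},\dots,0^{(2)},0$. The result is a computable copy of $\omega^k\cdot P=(\omega^k\cdot\omega^\omega)\cdot(1+M)=P$, by (O2).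
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Proposition~\ref{prop:core}]
Take $m$ and $M_n$ from Proposition~\ref{prop:core} for $r+1$ in place of $r$; increasing $m$, let it be even. Let $N_n$ be the computable copy of $\omega^\omega\cdot(1+M_n)$ from Corollary~\ref{cor:jumps}. Then $N_n\equiv\omega^\omega$ by Lemma~\ref{lem:absorb}. If $n\in S$, then $1+M_n$ has a computable copy, and $N_n$ has a decidable copy by Lemma~\ref{lem:decidable}. If $n\notin S$, then $M_n$ has no $0^{(r+1)}$-computable copy, and Lemma~\ref{lem:recover} gives the second clause.
\end{proof}

\section{The diagonalization at heights one and two}\label{sec:miniature}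

Proposition~\ref{prop:core} asks for opposite things in two cases that the construction cannot tell apart. For $n\notin S$ the order $M_n$ must differ from the $e$th $0^{(r)}$-computable order, for every $e$. For $n\in S$ the same construction must give an order with a computable copy, so all the work against the opponents must vanish.

The order $M_n$ will be a sum $\sum_e(D_e+\Omega_e)$ of finite markers $D_e$ and orders $\Omega_e$ that code labeled trees. An oracle $O=0^{(m)}$ reads off the tree $B$ coded in the $e$th part of the $e$th opponent. Heights in these trees are measured by an order $\mathcal L$ with top element $\theta$, which by \eqref{eq:KB} is well-ordered exactly when $n\notin S$. There will be a computable family of \emph{basic} trees of each height, and a computable tree $G$ whose root has all basic trees of height $\theta$ as children. Against $B$ we choose a child $b_*$ of its root and build a tree whose root has as children all basic trees of height $\theta$ \emph{except} the one equivalent to $b_*$, if there is one. When $\mathcal L$ is well-ordered, distinct basic trees are inequivalent and the omission separates our tree from $B$. When $\mathcal L$ is ill-founded, the omission will be invisible and our tree will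 be equivalent to $G$. The difficulty is that $O$ cannot decide whether $b_*$ is equivalent to a given basic tree: each level of height adds quantifiers to this question, while $O$ is fixed.

\subsection*{Height one}
A tree of height zero is a bit. Up to equivalence, a tree of height one is a function $x$ that assigns to each $l\in\omega$ a nonempty set $x(l)\subseteq\{0,1\}$, the bits of its children with label $l$. It is \emph{basic} if $x(l)=\{0,1\}$ for all but finitely many $l$. Trees are given by $O$-computable enumerations of the pairs $(l,i)$ with $i\in x(l)$. The central task is this.
\begin{quote}
Given a tree $b$, a basic tree $v$ and a statement $P=\forall n\,\exists j\,P_{n,j}$ with $O$-decidable $P_{n,j}$, enumerate a \emph{basic} tree $Y=Y(v,P,b)$ such that $Y=v$ if $P$ is true and $Y\ne b$ if $P$ is false.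
\end{quote}
A first attempt reserves for each $n$ a label $l_n$ with $v(l_n)=\{0,1\}$, lets $t_n$ be the first bit enumerated into $b(l_n)$, puts $1-t_n$ into $Y(l_n)$ at once, and puts $t_n$ into $Y(l_n)$ when some $P_{n,j}$ is found to hold. This gives $Y=v$ or $Y\ne b$ as desired. But if $\exists j\,P_{n,j}$ fails for infinitely many $n$, then $Y$ is not basic. We want to act only for the least failing $n$, and $O$ cannot enumerate the numbers that are not least.

The remedy is to guess witnesses. Reserve distinct labels $l_\kappa$ with $v(l_\kappa)=\{0,1\}$ for all finite sequences $\kappa=(j_0,\dots,j_{n-1})$, and call $\kappa$ \emph{correct} if each $j_i$ is the least $j$ with $P_{i,j}$; this is decidable. Let $t_\kappa$ be the first bit enumerated into $b(l_\kappa)$. Put $1-t_\kappa$ into $Y(l_\kappa)$ at once, and put $t_\kappa$ into $Y(l_\kappa)$ if $\kappa$ is incorrect or some $P_{n,j}$ holds, $n$ being the length of $\kappa$. At unreserved labels copy $v$. If $P$ is true, every $Y(l_\kappa)$ is filled and $Y=v$. If $P$ is false and $n$ is least such that no $P_{n,j}$ holds, then shorter sequences are filled, longer ones are incorrect, and exactly one $\kappa$ of length $n$ is correct. So $Y$ differs from $v$ only at this $l_\kappa$,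 is basic, and $t_\kappa\in b(l_\kappa)\setminus Y(l_\kappa)$.

Now we can omit $b$. The statement ``$b=v$'' is of the form $\forall p\,\exists n$: for the $p$th pair $(l,i)$ enumerated on one side, there is a stage $n$ at which it appears on the other. Let $\neg_p[b:v]$ say that no such $n$ exists for $p$; it is a statement of the form handled above, with a dummy existential quantifier. The trees $Y(v,\neg_p[b:v],b)$, for all basic $v$ and all $p$, are basic. Each equals $v\ne b$ if its statement is true and differs from $b$ if it is false, and every basic $v\ne b$ occurs. If we add the trees $Y(v,Q,b)$ for all basic $v$ and all $Q$ in a list $\mathcal Q$ of $\forall\exists$ statements, we obtain a family $\Lambda(b\mid\mathcal Q)$ that consists of all basic trees other than $b$ if every $Q\in\mathcal Q$ is false, and of all basic trees if some $Q\in\mathcal Q$ is true.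

\subsection*{Height two}
The family $\Lambda(t\mid\mathcal Q)$ does at height one what the rule ``put in $1-t$ at once, and $t$ if some decidable $Q$ holds'' did at height zero, now for undecidable $Q$. So for trees of height two we repeat the construction of $Y(v,P,b)$ with $P=\forall n\,\exists j\,P_{n,j}$ whose components $P_{n,j}$ are $\forall\exists$ statements, taking $\Lambda(t_\kappa\mid\mathcal Q_\kappa)$ as the set of children at $l_\kappa$. The list $\mathcal Q_\kappa$ must express ``$\kappa$ is incorrect or some $P_{n,j}$ holds'' as a disjunction of $\forall\exists$ statements. Two adjustments make this possible. The negation of $Q$ is written as the disjunction of the statements $\neg_pQ$, ``the $p$th clause of $Q$ fails''. And the guess that $j$ is the least witness must include, for each $j'<j$, the least $p$ with $\neg_pP_{n,j'}$ true. The oracle never evaluates these statements; it only writes them down and passes them to the children, until bits are reached. This is why one oracle suffices for all heights, and why the construction makes sense even when heights are ill-founded.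

\section{Objects and conditions}\label{sec:objects}

\subsection{Positions, labels and basic objects}
Fix a linear order $\mathcal L$ with computable domain and order, least element $0$ and greatest element $\theta\ne0$. Its elements are \emph{positions}; $\mathcal L$ is not assumed to be well-ordered. A position $\beta$ is \emph{standard} if $\{\gamma:\gamma<\beta\}$ is well-ordered; $\mathrm{Std}$ is the set of standard positions and $\mathrm{Nst}=\mathcal L\setminus\mathrm{Std}$.
\begin{itemize}
\item[(P1)] $\mathrm{Std}$ is a well-ordered initial segment of $\mathcal L$ containing $0$: a nonempty $X\subseteq\mathrm{Std}$ with $\beta\in X$ has as least element either $\beta$ or the least member of $X$ below $\beta$.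
\item[(P2)] Below every $\beta\in\mathrm{Nst}$ there is $\gamma\in\mathrm{Nst}$, namely the first term of an infinite descending sequence below $\beta$.
\end{itemize}
A \emph{label} is a pair $\ell=(\gamma,l)$ with $\gamma\in\mathcal L$ and $l\in\omega$; its position is $\mathrm{pos}(\ell)=\gamma$, and $\ell$ is \emph{below $\beta$} if $\gamma<\beta$. The second coordinate provides an unlimited supply of fresh labels at each position.

A basic tree is to have, at each label, all basic trees of the corresponding height as children, except that at finitely many labels one of them is omitted. It is determined by the finite list of its omissions, and we take that list as its name. Let $(\mathcal U_\beta)_{\beta\in\mathcal L}$ be the least family of sets such that $\mathcal U_0$ consists of the two \emph{bits} $\mathbf 0,\mathbf 1$, and for $\beta>0$, $\mathcal U_\beta$ contains every finite partial function $u$ on labels below $\beta$ with $u(\ell)\in\mathcal U_{\mathrm{pos}(\ell)}$ for $\ell\in\mathrm{dom}\,u$. Since the family is the least one, its members are finite nested expressions, and ``$u\in\mathcal U_\beta$'' is decided by recursion on the nesting depth of $u$, whether or not $\mathcal L$ is well-ordered. Each $\mathcal U_\beta$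 has at least two members; for $\beta>0$ take $\emptyset$ and $\{((0,0),\mathbf 0)\}$. For $u\in\mathcal U_\beta$ and $\ell$ below $\beta$ let
\[
C_\ell(u)=\begin{cases}\mathcal U_{\mathrm{pos}(\ell)}\setminus\{u(\ell)\}&\text{if }\ell\in\mathrm{dom}\,u,\\ \mathcal U_{\mathrm{pos}(\ell)}&\text{otherwise,}\end{cases}
\]
a nonempty set. A \emph{basic object of position $\beta$} is a member $u$ of $\mathcal U_\beta$, taken together with $\beta$. If $\beta=0$, its bit is $u$. If $\beta>0$, its \emph{children at $\ell$}, for $\ell$ below $\beta$, are the members of $C_\ell(u)$, taken with position $\mathrm{pos}(\ell)$. If $\beta$ is the least position above $0$, we recover the basic trees $l\mapsto C_{(0,l)}(u)$ of height one.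

\subsection{Systems}
The opponent's tree enters in the following form. Let $\ell_*=(\theta,0)$.

\begin{definition}\label{def:system}
A \emph{node structure} consists of a set of \emph{nodes}, each with a label, whose position is the position $\mathrm{pos}(b)$ of the node $b$; a bit for each node of position $0$; a child relation on nodes; and a set of nodes called \emph{root children}. For a node $b$ and a label $\ell$, let $b_\ell$ be the set of children of $b$ with label $\ell$. A node structure is a \emph{system} if
\begin{itemize}
\item[(S1)] there is a root child, and every root child has label $\ell_*$;
\item[(S2)] nodes of position $0$ have no children;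
\item[(S3)] if $\mathrm{pos}(b)=\beta>0$, then $b_\ell\neq\emptyset$ exactly for the labels $\ell$ below $\beta$.
\end{itemize}
\end{definition}

Until the end of Section~\ref{sec:nst} fix an oracle $O$ and a system $B$ whose nodes are natural numbers and whose data are $O$-decidable. The \emph{first} element of a set of nodes is its least number.

\subsection{Conditions}
We now formalize the statements $P=\forall n\,\exists j\,P_{n,j}$. They are finite terms, so that $O$ can manipulate them, and each has a rank in $\mathcal L$ that tells at which positions it can be handled. To place the reserved label for a guess we need a position that bounds the ranks of $P_{n,0},P_{n,1},\dots$ and is still below the rank of $P$. A supremum need not exist or be computable in $\mathcal L$, so each condition carries such bounds explicitly.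

\emph{Conditions} are the terms generated by the following rules.
\begin{itemize}
\item[(C0)] The truth values $\mathsf{tt}$ and $\mathsf{ff}$, of rank $0$.
\item[(C1)] $[b:u]$ for a node $b$ of position $\beta>0$ and $u\in\mathcal U_\beta$, of rank $\beta$.
\item[(C2)] $\mathsf{Neg}(P,p)$ for $\mathrm{rk}(P)>0$ and $p\in\omega$, of rank $\mathrm{rk}(P)$.
\item[(C3)] $\mathsf{Init}(P,p)$ for $\mathrm{rk}(P)>0$ and $p\in\omega$, of rank $\mathrm{rk}(P)$.
\item[(C4)] $P^1\wedge\dots\wedge P^k$ with some $\mathrm{rk}(P^i)>0$, of rank $\max_i\mathrm{rk}(P^i)$.
\end{itemize}
The intended meanings are: $b$ is equivalent to $u$; the $p$th clause $\exists n\,P_{p,n}$ of $P$ fails; the first $p$ clauses of $P$ hold; conjunction. At rank $0$ the same notations abbreviate truth values: for $\mathrm{pos}(b)=0$, $[b:u]$ is $\mathsf{tt}$ if $u$ is the bit of $b$ and $\mathsf{ff}$ otherwise, and a conjunction of truth values is its value, the empty conjunction being $\mathsf{tt}$. Put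
\[
\neg_pQ=\begin{cases}\mathsf{Neg}(Q,p)&\text{if }\mathrm{rk}(Q)>0,\\ \text{the truth value opposite to }Q&\text{if }\mathrm{rk}(Q)=0,\end{cases}
\]
so that $\mathrm{rk}(\neg_pQ)=\mathrm{rk}(Q)$.

Each condition $P$ has \emph{components} $P_{n,j}$, which are conditions, and \emph{bounds} $\mathrm{bd}_n(P)\in\mathcal L$, for $n,j\in\omega$, defined by recursion on the term.
\begin{itemize}
\item[(C0)] $P_{n,j}=P$ and $\mathrm{bd}_n(P)=0$.
\item[(C1)] A \emph{challenge} to $[b:u]$ consists of a label $\ell$ below $\beta$ and either a node $b'\in b_\ell$ or a basic object $u'\in C_\ell(u)$. List all challenges in type $\omega$, with repetitions. If the $n$th challenge is $(\ell,b')$, the components $[b:u]_{n,j}$, $j\in\omega$, run with repetitions through all $[b':u']$ with $u'\in C_\ell(u)$. If it is $(\ell,u')$, they run through all $[b':u']$ with $b'\in b_\ell$, a nonempty set by (S3). In both cases $\mathrm{bd}_n=\mathrm{pos}(\ell)$.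
\item[(C2)] $\mathsf{Neg}(P,p)_{n,j}=\neg_j(P_{p,n})$, and $\mathrm{bd}_n=\mathrm{bd}_p(P)$ for all $n$.
\item[(C3)] For $n<p$ the components are $P_{n,j}$ and the bound is $\mathrm{bd}_n(P)$; for $n\ge p$ the components are $\mathsf{tt}$ and the bound is $0$.
\item[(C4)] Let $n$ code a pair $(i,n')$ with $1\le i\le k$, all pairs being coded. The components are $P^i_{n',j}$ and the bound is $\mathrm{bd}_{n'}(P^i)$.
\end{itemize}
Ranks, bounds and components are $O$-computable. By induction on terms,
\begin{equation}\label{eq:rank}
\mathrm{rk}(P_{n,j})\le\mathrm{bd}_n(P)\ \text{ for all }P,\qquad \mathrm{bd}_n(P)<\mathrm{rk}(P)\ \text{ if }\mathrm{rk}(P)>0 .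
\end{equation}
In (C1), $[b':u']$ has rank $\mathrm{pos}(\ell)<\beta$. In (C2), $\mathrm{rk}(\neg_j(P_{p,n}))=\mathrm{rk}(P_{p,n})\le\mathrm{bd}_p(P)<\mathrm{rk}(P)$. In (C3) and (C4) each bound is either inherited from a condition of positive rank not exceeding the rank of the term, or is $0$, which is below that rank.

For conditions of standard rank, and only for these, \emph{truth} is defined by recursion on rank, using (P1) and \eqref{eq:rank}: $\mathsf{tt}$ is true, $\mathsf{ff}$ is false, and $P$ of positive rank is true if for every $n$ some $P_{n,j}$ is true. This equivalence also holds at rank $0$, where $P_{n,j}=P$.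

\begin{lemma}\label{lem:neg}
For conditions of standard rank, $Q$ is false if and only if some $\neg_pQ$ is true, and a conjunction is true if and only if all its conjuncts are. If $\mathrm{rk}(Q)>0$, then $\neg_pQ$ is true if and only if $Q_{p,n}$ is false for all $n$.
\end{lemma}

\begin{proof}
Induct on rank; at rank $0$ the claims hold by definition. Let $\mathrm{rk}(Q)>0$. Then $\mathsf{Neg}(Q,p)$ is true if and only if for every $n$ some $\neg_j(Q_{p,n})$ is true, which by induction means that every $Q_{p,n}$ is false. So some $\neg_pQ$ is true if and only if $\forall p\,\exists n\,Q_{p,n}$ fails. A conjunction of positive rank is true if and only if for all $i,n'$ some $P^i_{n',j}$ is true, that is, all $P^i$ are true.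
\end{proof}

Next we make witnesses unique. Let $\mathsf{Min}(Q,p)=\mathsf{Neg}(Q,p)\wedge\mathsf{Init}(Q,p)$ if $\mathrm{rk}(Q)>0$; if $\mathrm{rk}(Q)=0$, let $\mathsf{Min}(Q,0)=\neg_0Q$ and $\mathsf{Min}(Q,p)=\mathsf{ff}$ for $p>0$. Let $W$ be the set of finite sequences $w=(j;p_0,\dots,p_{j-1})$ of natural numbers, and for such $w$ let
\[
P_n[w]=P_{n,j}\wedge\bigwedge_{j'<j}\mathsf{Min}(P_{n,j'},p_{j'}),\qquad\text{so that }\ \mathrm{rk}(P_n[w])\le\mathrm{bd}_n(P).
\]

\begin{lemma}\label{lem:unique}
Let $P$ be any condition with $\mathrm{bd}_n(P)\in\mathrm{Std}$. If some $P_{n,j}$ is true, then exactly one $P_n[w]$, $w\in W$, is true; otherwise none is.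
\end{lemma}

\begin{proof}
Let $Q$ have standard rank. If $\mathrm{rk}(Q)>0$, then $\mathsf{Init}(Q,p)$ is true if and only if for each $p'<p$ some $Q_{p',n}$ is true, that is, $\neg_{p'}Q$ is false (Lemma~\ref{lem:neg}). So $\mathsf{Min}(Q,p)$ is true if and only if $p$ is least with $\neg_pQ$ true; the definition at rank $0$ gives the same, since there $\neg_pQ$ does not depend on $p$. By Lemma~\ref{lem:neg}, such a $p$ exists, uniquely, if and only if $Q$ is false. Hence $P_n[w]$ is true if and only if $j$ is least with $P_{n,j}$ true and each $p_{j'}$ is least with $\neg_{p_{j'}}(P_{n,j'})$ true.
\end{proof}

A \emph{guess} is a sequence $\kappa\in W^{<\omega}$. For a condition $P$ and a guess $\kappa$ of length $n$ let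
\[
\hat\kappa=\bigwedge_{i<n}P_i[\kappa(i)],\qquad \gamma_\kappa=\max_{i\le n}\mathrm{bd}_i(P),\qquad \mathcal Q_\kappa=\{\neg_p\hat\kappa:p\in\omega\}\cup\{P_n[w]:w\in W\}.
\]
These depend on $P$, which will be clear from the context. The condition $\hat\kappa$ says that $\kappa$ is correct, and all members of $\mathcal Q_\kappa$ have rank at most $\gamma_\kappa$. Call $\kappa$ \emph{final} if $\gamma_\kappa\in\mathrm{Std}$, $\hat\kappa$ is true, and no $P_n[w]$ is true.

\begin{lemma}\label{lem:final}
Let $P$ be a condition.
\begin{itemize}
\item[(1)] If $\gamma_\kappa\in\mathrm{Std}$, then some member of $\mathcal Q_\kappa$ is true if and only if $\kappa$ is not final.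
\item[(2)] At most one guess is final.
\item[(3)] If $\mathrm{rk}(P)\in\mathrm{Std}$, then a final guess exists if and only if $P$ is false.
\end{itemize}
\end{lemma}

\begin{proof}
(1) By Lemma~\ref{lem:neg}, some $\neg_p\hat\kappa$ is true if and only if $\hat\kappa$ is false.

(2) Let $\kappa,\kappa'$ be final, of lengths $n\le n'$. For $i<n$, $\mathrm{bd}_i(P)\le\gamma_\kappa$ is standard and both $P_i[\kappa(i)]$ and $P_i[\kappa'(i)]$ are true, so $\kappa(i)=\kappa'(i)$ by Lemma~\ref{lem:unique}. If $n<n'$, then $P_n[\kappa'(n)]$ is true, which contradicts the finality of $\kappa$. So $\kappa=\kappa'$.

(3) All bounds of $P$ are standard by \eqref{eq:rank}. If $P$ is true, then for each $n$ some $P_n[w]$ is true by Lemma~\ref{lem:unique}, so no guess is final. If $P$ is false, let $n$ be least such that no $P_{n,j}$ is true, and for $i<n$ let $\kappa(i)$ be the $w$ with $P_i[w]$ true. This $\kappa$ is final.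
\end{proof}

Part (2) assumes nothing about the rank of $P$; this will matter in Section~\ref{sec:nst}.

\subsection{Avoiding objects}
An \emph{avoiding object of position $\beta$} is a triple, written $Y(v,P,b)$, of a node $b$ with $\mathrm{pos}(b)=\beta$, some $v\in\mathcal U_\beta$, and a condition $P$ with $\mathrm{rk}(P)\le\beta$. For a node $t$ of position $\gamma$ and a set $\mathcal Q$ of conditions of rank at most $\gamma$, let
\[
\Lambda(t\mid\mathcal Q)=\bigl\{\,Y(v,Q,t): v\in\mathcal U_\gamma,\ Q\in\mathcal Q\cup\{\neg_p[t:v]:p\in\omega\}\,\bigr\},
\]
a nonempty set of avoiding objects of position $\gamma$. Bits and children of $Y=Y(v,P,b)$ are assigned as follows.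

If $\beta=0$, then $P$ is a truth value. The bit of $Y$ is $v$ if $P=\mathsf{tt}$, and the bit different from that of $b$ if $P=\mathsf{ff}$.

If $\beta>0$, then $\mathrm{bd}_n(P)<\beta$ for all $n$ by \eqref{eq:rank} (for $\mathrm{rk}(P)=0$ the bounds are $0$), so $\gamma_\kappa<\beta$ for every guess $\kappa$. Fix an injective computable coding $\ulcorner\cdot\urcorner$ of guesses by numbers with decidable range, and \emph{reserve} for $\kappa$ the label
\[
\ell_\kappa=(\gamma_\kappa,l_\kappa),\qquad l_\kappa=1+\ulcorner\kappa\urcorner+\max\{l:(\gamma,l)\in\mathrm{dom}\,v\text{ for some }\gamma\},
\]
with $\max\emptyset=0$. The reserved labels are distinct, below $\beta$, and outside $\mathrm{dom}\,v$, and $O$ decides whether a label is reserved and for which $\kappa$. Let $t_\kappa$ be the first element of $b_{\ell_\kappa}$, which exists by (S3) and has position $\gamma_\kappa$. The children of $Y$ at a label $\ell$ below $\beta$ are the basic objects in $C_\ell(v)$ if $\ell$ is not reserved, and the members of $\Lambda(t_\kappa\mid\mathcal Q_\kappa)$ if $\ell=\ell_\kappa$.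

At position $0$ this is the rule of Section~\ref{sec:miniature}: $Y(v,\neg_p[t:v],t)$ has the bit opposite to that of $t$ for both values of $v$, so the bit of $t$ occurs in $\Lambda(t\mid\mathcal Q)$ exactly when $\mathsf{tt}\in\mathcal Q$.

An \emph{object} is a basic or an avoiding object. The definitions above give, with no appeal to well-foundedness:
\begin{equation}\label{eq:effective}
\begin{gathered}
\text{Objects are finite descriptions. From an object $d$, $O$ computes its position, its bit}\\
\text{if the position is $0$, and otherwise an enumeration of the pairs $(\ell,c)$ with $c$ a child}\\
\text{of $d$ at $\ell$. Children at $\ell$ have position $\mathrm{pos}(\ell)$, and they exist exactly for the labels}\\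
\text{below the position of $d$. For basic objects no oracle is needed.}
\end{gathered}
\end{equation}

\section{Standard positions: the omission is real}\label{sec:std}

For $x,y$ of the same standard position $\beta$, each an object or a node of $B$, define $x\simeq y$ by recursion on $\beta$. If $\beta=0$, $x\simeq y$ means that the bits are equal. If $\beta>0$, it means that for each label $\ell$ below $\beta$, every child of $x$ at $\ell$ is $\simeq$ to some child of $y$ at $\ell$, and vice versa. By induction on $\beta$ this is an equivalence relation. We say that $x$ is \emph{represented} in a set $Z$ if $x\simeq z$ for some $z\in Z$.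

\begin{lemma}\label{lem:std}
Let $\beta\in\mathrm{Std}$ and let $b$ be a node of position $\beta$.
\begin{itemize}
\item[(1)] Distinct $u,u'\in\mathcal U_\beta$ satisfy $u\not\simeq u'$.
\item[(2)] For $u\in\mathcal U_\beta$, the condition $[b:u]$ is true if and only if $b\simeq u$.
\item[(3)] Each $Y=Y(v,P,b)$ is represented in $\mathcal U_\beta$. If $P$ is true, then $Y\simeq v$. If $P$ is false, then $Y\not\simeq b$.
\item[(4)] Each member of $\Lambda(b\mid\mathcal Q)$ is represented in $\mathcal U_\beta$. A given $u\in\mathcal U_\beta$ is represented in $\Lambda(b\mid\mathcal Q)$ if and only if $u\not\simeq b$ or some $Q\in\mathcal Q$ is true.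
\end{itemize}
\end{lemma}

\begin{proof}
We induct on $\beta$ and prove (1)--(4) at $\beta$ in this order. For $\beta=0$, (1)--(3) restate the definitions, so in these parts let $\beta>0$.

(1) After exchanging $u$ and $u'$ if necessary, there are $\ell$ and $x$ with $u(\ell)=x$ such that $u'(\ell)$ is undefined or different from $x$. Then $x$ is a child of $u'$ at $\ell$, while every child of $u$ at $\ell$ is a basic $y\ne x$, and $y\not\simeq x$ by induction.

(2) The condition $[b:u]$ is true if and only if, for every $\ell$ below $\beta$, each $b'\in b_\ell$ has some $u'\in C_\ell(u)$ with $[b':u']$ true, and each $u'\in C_\ell(u)$ has some $b'\in b_\ell$ with $[b':u']$ true. By induction this says $b\simeq u$.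

(3) At unreserved labels $Y$ and $v$ have the same children. At $\ell_\kappa$, apply (4) at position $\gamma_\kappa<\beta$ to $\Lambda(t_\kappa\mid\mathcal Q_\kappa)$, together with Lemma~\ref{lem:final}(1): every child of $Y$ at $\ell_\kappa$ is represented in $\mathcal U_{\gamma_\kappa}$, and $x\in\mathcal U_{\gamma_\kappa}$ fails to be represented among these children exactly when $\kappa$ is final and $x\simeq t_\kappa$. By Lemma~\ref{lem:final}(2) and by (1) at $\gamma_\kappa$, there is at most one such pair $(\kappa,x)$.

If there is none, then at each $\ell_\kappa$ the children of $Y$ match $\mathcal U_{\gamma_\kappa}=C_{\ell_\kappa}(v)$, because $\ell_\kappa\notin\mathrm{dom}\,v$; so $Y\simeq v$. This case occurs when $P$ is true, by Lemma~\ref{lem:final}(3). If there is such a pair, let $v'=v\cup\{(\ell_\kappa,x)\}\in\mathcal U_\beta$. Every child of $Y$ at $\ell_\kappa$ is $\simeq$ to a basic $y$, and $y\ne x$ because $x$ is not represented; every basic $y\ne x$ is represented. So the children at $\ell_\kappa$ match $C_{\ell_\kappa}(v')$, at other labels $v'$ and $v$ have the same children, and $Y\simeq v'$.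

Let $P$ be false and let $\kappa$ be final. No child of $Y$ at $\ell_\kappa$ is $\simeq t_\kappa$: if $t_\kappa\simeq x$ for a basic $x$, then $x$ is not represented there, and if $t_\kappa$ is $\simeq$ to no basic object, it differs from all these children, which are. Since $t_\kappa\in b_{\ell_\kappa}$, we get $Y\not\simeq b$.

(4) The first claim is part of (3). If $u\not\simeq b$, then $[b:u]$ is false by (2), some $\neg_p[b:u]$ is true by Lemma~\ref{lem:neg}, and $Y(u,\neg_p[b:u],b)\simeq u$ by (3). If $Q\in\mathcal Q$ is true, then $Y(u,Q,b)\simeq u$. Conversely, let $u\simeq b$ and let all $Q\in\mathcal Q$ be false; we show that no member of $\Lambda(b\mid\mathcal Q)$ is $\simeq b$. A member whose condition is false is $\not\simeq b$ by (3). A member whose condition is true has the form $Y(v,\neg_p[b:v],b)$; it is $\simeq v$ by (3), and $[b:v]$ is false, so $v\not\simeq b$ by (2).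
\end{proof}

\begin{corollary}\label{cor:std}
If $\mathcal L$ is well-ordered and $b_*$ is a root child of $B$, then no member of $\Lambda(b_*\mid\emptyset)$ is $\simeq b_*$.
\end{corollary}

\begin{proof}
If $b_*\simeq u$ for some $u\in\mathcal U_\theta$, then $u$ is not represented in $\Lambda(b_*\mid\emptyset)$ by Lemma~\ref{lem:std}(4). Otherwise $b_*$ is not represented in $\mathcal U_\theta$, while every member of $\Lambda(b_*\mid\emptyset)$ is.
\end{proof}

\section{Nonstandard positions: the omission is invisible}\label{sec:nst}

At a nonstandard position the recursive definition of $\simeq$ has no ground to stand on. The right notion of equivalence is the largest relation that satisfies the recursive clauses. A \emph{bisimulation} is a relation $R$ between objects such that $x\mathrel Ry$ implies: $x$ and $y$ have the same position; they have the same bit if the position is $0$; and otherwise, at each label below the position, each child of $x$ is $R$-related to a child of $y$, and each child of $y$ has a child of $x$ that is $R$-related to it. \emph{Bisimilarity} is the union of all bisimulations. The identity, converses, compositions and unions of bisimulations are bisimulations, so bisimilarity is an equivalence relation and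 a bisimulation.

The proof of Lemma~\ref{lem:std}(1) separates $u$ from $u'$ by passing to lower positions until two different bits are reached. Along nonstandard positions this descent need not end, and we expect an object of nonstandard position to be determined by what it omits at standard labels. A \emph{standard function} is a finite partial function $m$ on labels of standard position with $m(\ell)\in\mathcal U_{\mathrm{pos}(\ell)}$. By (P1), $m\in\mathcal U_\gamma$ for every $\gamma\in\mathrm{Nst}$. The \emph{trace} of an object $d$ of nonstandard position is
\[
\mathrm{tr}(d)=\{(\ell,x):\mathrm{pos}(\ell)\in\mathrm{Std},\ x\in\mathcal U_{\mathrm{pos}(\ell)},\ \text{no child of $d$ at $\ell$ is $\simeq x$}\}.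
\]

\begin{lemma}\label{lem:nst}
Let $d$ be an object of nonstandard position $\beta$.
\begin{itemize}
\item[(1)] Each child of $d$ at a label $\ell$ of standard position is represented in $\mathcal U_{\mathrm{pos}(\ell)}$, and $\mathrm{tr}(d)$ is a standard function. If $d=u$ is basic, $\mathrm{tr}(u)$ is the restriction of $u$ to labels of standard position.
\item[(2)] If $t$ is a node of nonstandard position $\gamma$ and $\mathcal Q$ is any set of conditions of rank at most $\gamma$, every standard function is the trace of a member of $\Lambda(t\mid\mathcal Q)$.
\item[(3)] If $\ell$ is a label below $\beta$ of nonstandard position, every standard function is the trace of a child of $d$ at $\ell$.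
\end{itemize}
\end{lemma}

\begin{proof}
(1) Let $u$ be basic and $\mathrm{pos}(\ell)\in\mathrm{Std}$. By Lemma~\ref{lem:std}(1), $x$ is represented in $C_\ell(u)$ only if $x\in C_\ell(u)$, so $(\ell,x)\in\mathrm{tr}(u)$ if and only if $u(\ell)=x$. Now let $d=Y(v,P,b)$. At unreserved labels $d$ has the same children as $v$. At a reserved label $\ell_\kappa$ of standard position $\gamma_\kappa$, Lemmas~\ref{lem:std}(4) and~\ref{lem:final}(1) show that the children are represented in $\mathcal U_{\gamma_\kappa}$ and that $(\ell_\kappa,x)\in\mathrm{tr}(d)$ exactly when $\kappa$ is final and $x\simeq t_\kappa$. By Lemmas~\ref{lem:final}(2) and~\ref{lem:std}(1) there is at most one such pair. So $\mathrm{tr}(d)$ is $\mathrm{tr}(v)$ with at most one further pair, at a label outside $\mathrm{dom}\,v$.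

(2) Let $m$ be a standard function, regarded as a member of $\mathcal U_\gamma$. By (P2) choose $\delta<\gamma$ in $\mathrm{Nst}$, and choose $p$ such that the $p$th challenge to $[t:m]$ is at the label $(\delta,0)$. Let $P=\neg_p[t:m]=\mathsf{Neg}([t:m],p)$. By (C2), $\mathrm{bd}_n(P)=\mathrm{bd}_p([t:m])=\delta$ for all $n$, so all labels reserved by $Y(m,P,t)$ have the nonstandard position $\delta$. At labels of standard position, $Y(m,P,t)$ therefore has the same children as $m$, and its trace is $\mathrm{tr}(m)=m$. Finally $Y(m,P,t)\in\Lambda(t\mid\mathcal Q)$.

(3) Let $\gamma=\mathrm{pos}(\ell)$. If the children of $d$ at $\ell$ form a set $\Lambda(t_\kappa\mid\mathcal Q_\kappa)$, use (2). Otherwise they form a set $C_\ell(v)$, which omits at most one member of $\mathcal U_\gamma$. Given $m$, choose $\delta<\gamma$ in $\mathrm{Nst}$ by (P2). The objects $m\cup\{((\delta,l),\emptyset)\}\in\mathcal U_\gamma$, $l\in\omega$, are distinct and have trace $m$ by (1), so one of them is in $C_\ell(v)$.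
\end{proof}

Part (1) is where the guessing of unique witnesses pays off. An avoiding object that could omit something at infinitely many standard labels would have an infinite trace, which no basic object has. Part (2) explains what becomes of the diagonalization: the object $Y(m,P,t)$ waits for the value of a condition whose evaluation can be passed down through nonstandard positions forever, and at standard labels it is simply $m$, even if $t$ looks like $m$ there.

\begin{corollary}\label{cor:nst}
Let $\theta\in\mathrm{Nst}$. Objects with the same nonstandard position and the same trace are bisimilar. Hence for every root child $b_*$ of $B$, each member of $\mathcal U_\theta$ is bisimilar to a member of $\Lambda(b_*\mid\emptyset)$, and vice versa.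
\end{corollary}

\begin{proof}
Let $R$ be the union of $\simeq$, on objects of standard position, and the relation ``same nonstandard position and same trace''. Pairs in $\simeq$ satisfy the clauses of a bisimulation by the definition of $\simeq$. Let $d,d'$ be related in the second way and let $c$ be a child of $d$ at $\ell$. If $\mathrm{pos}(\ell)\in\mathrm{Std}$, then $c\simeq x$ for a basic $x$ by Lemma~\ref{lem:nst}(1); since $(\ell,x)\notin\mathrm{tr}(d)=\mathrm{tr}(d')$, some child of $d'$ at $\ell$ is $\simeq x\simeq c$. If $\mathrm{pos}(\ell)\in\mathrm{Nst}$, then $\mathrm{tr}(c)$ is a standard function by Lemma~\ref{lem:nst}(1), and it is the trace of a child of $d'$ at $\ell$ by Lemma~\ref{lem:nst}(3). The situation is symmetric in $d,d'$, so $R$ is a bisimulation. For the last claim, every member of either set has a standard function as its trace, and every standard function $m$ is the trace of $m\in\mathcal U_\theta$ and, by Lemma~\ref{lem:nst}(2), of a member of $\Lambda(b_*\mid\emptyset)$.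
\end{proof}

\section{Coding trees of objects in linear orders}\label{sec:coding}

The coding has to meet two demands: the tree must be recoverable from the isomorphism type of the order by arithmetical questions, and bisimilar trees must give isomorphic orders. For the first, an object with label $\ell$ is written as a pair of parentheses, finite blocks whose sizes encode $\ell$, with its children inside. For the second, the children are shuffled densely, so that only the set of children that occur matters, and not their multiplicity or the order of enumeration.

\subsection{The order of a root}
A \emph{root} $d_0$ is given by a nonempty $O$-computably enumerated set of objects of position $\theta$, its children, all at the label $\ell_*$. For a root or an object $d$ of positive position, fix by \eqref{eq:effective} an enumeration $(\ell^d_k,c^d_k)_{k\in\omega}$, with repetitions, of all pairs of a label and a child of $d$ at that label. Fix a computable $\chi\colon\mathbb Q\to\omega$ with every fiber $\chi^{-1}(k)$ dense. (At step $s$ give the $s$th rational the value $0$ if it has none yet, and for the $s$th pair of a rational interval and a number $k$ give the value $k$ to a fresh rational in the interval.) \emph{Tokens} are the symbols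 $(\ell,L),(\ell,R)$ for labels $\ell$ of positive position, $(\ell,\mathbf 0),(\ell,\mathbf 1)$ for labels $\ell$ of position $0$, and $D_e$ for $e\in\omega$. Fix an injective computable map $\mathrm{sz}$ from tokens to positive integers. We also write $D_e$ for a finite order with $\mathrm{sz}(D_e)$ points.

An \emph{address} for $d_0$ is a sequence $\vec q=(q_1,\dots,q_k)$ of rationals, $k\ge1$, such that, with $d_i=c^{d_{i-1}}_{\chi(q_i)}$ and $\ell_i=\ell^{d_{i-1}}_{\chi(q_i)}$, the objects $d_1,\dots,d_{k-1}$ have positive position. It \emph{represents} the object $d_k$ and has \emph{label} $\ell=\ell_k$. The points of $\Omega(d_0)$ are the words $\vec q\,{}^\frown s$, where $\vec q$ is an address and the \emph{terminal letter} $s$ is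
\begin{itemize}
\item $(L,a)$ with $a<\mathrm{sz}(\ell,L)$ or $(R,a)$ with $a<\mathrm{sz}(\ell,R)$, if $d_k$ has positive position;
\item $(C,a)$ with $a<\mathrm{sz}(\ell,i)$, if $d_k$ has position $0$ and bit $i$.
\end{itemize}
Order the letters by
\[
(L,0)<(L,1)<\dots<\text{the rationals}<(R,0)<(R,1)<\dots<(C,0)<(C,1)<\dots
\]
and order $\Omega(d_0)$ lexicographically. No point is a proper initial segment of another, so this is a linear order, and it is $O$-computable uniformly in $d_0$. The points that extend an address $\vec q$ form the \emph{cell} at $\vec q$, which is nonempty. It is a single finite block if $d_k$ has position $0$; otherwise it consists of a left block, then the cells at $\vec q\,{}^\frown q$ arranged along $q\in\mathbb Q$, then a right block. Since every rational $q_1$ is an address, each point of $\Omega(d_0)$ has infinitely many points on either side.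

In any linear order, ``finitely many points lie between $x$ and $y$'' is an equivalence relation with convex classes, which we call \emph{blocks}. For the rest of this section let
\[
M=\sum_{e\in\omega}(D_e+\Omega_e),\qquad\Omega_e=\Omega(d_0^e),
\]
for roots $d_0^e$, where for each $e$ the objects may be formed over a different system. A \emph{token set} is a set $D_e$, or the set of points of some $\Omega_e$ with a fixed address and a fixed kind $L$, $R$ or $C$ of terminal letter.

\begin{lemma}\label{lem:blocks}
The blocks of $M$ are exactly the token sets.
\end{lemma}

\begin{proof}
Token sets are finite and convex, so each lies within a block. Let $x<y$ lie in different token sets. Suppose both are in $\Omega_e$, let $\vec p$ be their longest common initial segment, and let $a<a'$ be the letters that follow it. If one of $a,a'$ has kind $C$, then $\vec p$ represents an object of position $0$ and both points lie in its token set, which is excluded; two letters of kind $L$, or two of kind $R$, are excluded in the same way. So $a$ is rational or of kind $L$, and $a'$ is rational or of kind $R$. Infinitely many rationals $q$ lie strictly between such letters, and the cells at $\vec p\,{}^\frown q$ lie between $x$ and $y$. Suppose $x,y$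 are in different summands. If $x\in\Omega_e$, the infinitely many points of $\Omega_e$ above $x$ are below $y$; if $y\in\Omega_e$, use the points of $\Omega_e$ below $y$; and if $x\in D_e$, $y\in D_{e'}$, all of $\Omega_e$ lies between.
\end{proof}

\subsection{Reading the tree back}
Let $A$ be any linear order and $e\in\omega$. Call $(A,e)$ \emph{marked} if $A$ has exactly one block of size $\mathrm{sz}(D_e)$ and exactly one block of size $\mathrm{sz}(D_{e+1})$, the former to the left of the latter. Then let $A_e$ be the set of points strictly between them, a union of blocks. The \emph{parse} of $(A,e)$ is the following node structure. Its nodes are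
\begin{itemize}
\item the blocks in $A_e$ of size $\mathrm{sz}(\ell,i)$ with $\mathrm{pos}(\ell)=0$, with label $\ell$ and bit $i$;
\item the pairs $(X,Y)$ of blocks $X<Y$ in $A_e$ of sizes $\mathrm{sz}(\ell,L)$ and $\mathrm{sz}(\ell,R)$, $\mathrm{pos}(\ell)>0$, with no block of either size strictly between them, with label $\ell$.
\end{itemize}
A node is \emph{inside} $(X,Y)$ if its blocks lie strictly between $X$ and $Y$. A node $z$ is a child of $y$ if $z$ is inside $y$ and there is no node $w$ inside $y$ with $z$ inside $w$. Root children are the nodes inside no node. An isomorphism of orders induces an isomorphism of parses, that is, a bijection of nodes that preserves labels, bits, the child relation and root children.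

\begin{lemma}\label{lem:parse}
For each $e$, $(M,e)$ is marked, and its parse is a system. Its nodes can be identified with the addresses for $d_0^e$ so that the children of $\vec q$ are the addresses $\vec q\,{}^\frown q$, the root children are the addresses of length $1$, labels are the labels of addresses, and bits are those of the represented objects.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:blocks} and the injectivity of $\mathrm{sz}$, the size of a block of $M$ determines its token. So $D_e$ and $D_{e+1}$ are the only blocks of their sizes and the part between them is $\Omega_e$. Nodes of position $0$ are the cells at addresses of position $0$. Let $X$ be a block of size $\mathrm{sz}(\ell,L)$; it is the left block of a cell with label $\ell$, at an address $\vec q$, with right block $Y_0$. The points strictly between $X$ and $Y_0$ are those whose address properly extends $\vec q$, and by \eqref{eq:effective} the labels of these addresses have positions below $\mathrm{pos}(\ell)$. So no block of size $\mathrm{sz}(\ell,L)$ or $\mathrm{sz}(\ell,R)$ lies there, and $(X,Y_0)$ is a node. Any other block $Y>X$ of size $\mathrm{sz}(\ell,R)$ must then lie above $Y_0$, so $Y_0$ is strictly between $X$ and $Y$ and $(X,Y)$ is not a node.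 Thus nodes correspond to addresses, and $\vec q\,'$ is inside $\vec q$ if and only if it properly extends $\vec q$. This gives the description of children and root children. Since $\chi$ is onto, (S1)--(S3) follow from \eqref{eq:effective}.
\end{proof}

\subsection{Bisimilar roots give isomorphic orders}
We use Skolem's back-and-forth theorem: if $\mathbb Q$ is colored in two ways with the same countable set of colors, and each color is dense in both colorings, then some automorphism of $(\mathbb Q,<)$ carries the first coloring to the second. (Extend finite color-preserving partial isomorphisms, alternately on the two sides; density supplies a point of the required color in the required interval.)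

\begin{lemma}\label{lem:bisim}
If every child of the root $d_0$ is bisimilar to a child of the root $d_0'$ and vice versa, then $\Omega(d_0)\cong\Omega(d_0')$.
\end{lemma}

\begin{proof}
Let $(d,d')$ be $(d_0,d_0')$ or a pair of bisimilar objects of positive position. Color $q\in\mathbb Q$ by the label $\ell^d_{\chi(q)}$ and the bisimilarity class of $c^d_{\chi(q)}$, and color a second copy of $\mathbb Q$ in the same way using $d'$. The same colors occur, by hypothesis for the roots and because bisimilarity is a bisimulation in the other case. Each color that occurs contains a fiber of $\chi$, so it is dense. Let $f_{d,d'}$ be an automorphism of $\mathbb Q$ carrying the first coloring to the second. Map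
\[
(q_1,\dots,q_k)^\frown s\ \longmapsto\ (q_1',\dots,q_k')^\frown s,\qquad q_i'=f_{d_{i-1},d'_{i-1}}(q_i),\quad d_i'=c^{d'_{i-1}}_{\chi(q_i')}.
\]
By induction on $i$, the objects $d_i,d_i'$ are bisimilar and come with the same label, so they have the same position and, at position $0$, the same bit. Hence the next automorphism is defined and the same terminal letters are allowed. The same recursion with the inverses $f^{-1}_{d_{i-1},d'_{i-1}}$ defines the inverse map. Two points that first differ at place $i$ have images that agree before $i$, and at place $i$ the letters are moved by one map, which is an automorphism on rationals and the identity on terminal letters; so the order is preserved.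
\end{proof}

\section{Proof of Proposition~\ref{prop:core}}\label{sec:final}

Let $r<\omega$, let $S$ be $\Sigma^1_1$, take $K_n$ from \eqref{eq:KB}, and let $\mathcal L_n=1+K_n+1$, with least element $0$ and greatest element $\theta\ne0$. If $n\notin S$, then $\mathcal L_n$ is well-ordered and all positions are standard. If $n\in S$, then $\theta$ is nonstandard. Everything in Sections~\ref{sec:objects}--\ref{sec:coding} is now taken for $\mathcal L=\mathcal L_n$, uniformly in $n$.

\subsection*{The oracle}
Let $A^0,A^1,\dots$ list the partial $0^{(r)}$-computable binary relations on $\omega$. Code a block by its least number, a node of position $0$ with block $x$ by $2x$, and a node with blocks $x,y$ by $2\langle x,y\rangle+1$. Each of the following is expressed by one arithmetical formula with parameters $n,e$, built from the preceding ones by number quantifiers.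
\begin{itemize}
\item $A^e$ is total and is a linear order of $\omega$.
\item $x,y$ are in the same block: some finite set, given by a code, contains all points between $x$ and $y$.
\item The block of $x$ has $N$ elements: some coded set of $N$ numbers contains exactly the $z$ in the same block as $x$.
\item $(A^e,e)$ is marked; $x$ lies in the part between the two markers.
\item $z$ codes a node with label $\ell$ (and bit $i$); inside; child; root child.
\item The parse of $(A^e,e)$ satisfies (S1)--(S3), which quantify only over nodes and labels.
\end{itemize}
So there is $m$, independent of $n$ and $e$, such that $O=0^{(m)}$ decides all these relations uniformly. Say that \emph{the test succeeds for $e$} if $A^e$ is a total linear order of $\omega$, $(A^e,e)$ is marked, and its parse is a system. The oracle $O$ decides whether the test succeeds, and if it does, $O$ decides all data of this system $B^e$.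

\subsection*{The orders $M_n$}
Let $G$ be the root whose children are all members of $\mathcal U_\theta$. If the test succeeds for $e$, let $b_*$ be the first root child of $B^e$, let $d_0^e$ be the root whose set of children is $\Lambda(b_*\mid\emptyset)$, formed over $B=B^e$, and let $\Omega_e=\Omega(d_0^e)$. Otherwise let $\Omega_e=\Omega(G)$. Put
\[
M_n=\sum_{e\in\omega}(D_e+\Omega_e).
\]
These orders are infinite and uniformly $0^{(m)}$-computable.

\subsection*{The case $n\in S$}
Here $\theta\in\mathrm{Nst}$. If the test succeeds for $e$, then Corollary~\ref{cor:nst} for $B=B^e$ and Lemma~\ref{lem:bisim} give $\Omega_e\cong\Omega(G)$. So $M_n\cong\sum_e(D_e+\Omega(G))$. The order $\Omega(G)$ involves only basic objects, for which no oracle is needed by \eqref{eq:effective}, so this sum is computable.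

\subsection*{The case $n\notin S$}
Here all positions are standard. Suppose $M_n$ has a $0^{(r)}$-computable copy. After relabeling its domain as $\omega$, the copy is $A^e$ for some $e$. By Lemma~\ref{lem:parse}, $(A^e,e)$ is marked and its parse is isomorphic to the parse of $(M_n,e)$, which is a system. So the test succeeds for $e$, and $\Omega_e=\Omega(d_0^e)$ was built from $\Lambda(b_*\mid\emptyset)$ over $B=B^e$. Let $h$ be an isomorphism from $B^e$ onto the parse of $(M_n,e)$, whose nodes are the addresses for $d_0^e$.

We claim that if $h(b)=\vec q$ represents the object $d$, then $b\simeq d$. The node $b$ and the object $d$ have the same position, and we induct on it. At position $0$ the bits agree because $h$ preserves bits. At a positive position, $h$ maps $b_\ell$ bijectively onto the set of addresses $\vec q\,{}^\frown q$ with $\ell^d_{\chi(q)}=\ell$. Since $\chi$ is onto, the objects represented by these addresses are exactly the children of $d$ at $\ell$. By induction each $b'\in b_\ell$ is $\simeq$ to the object represented by $h(b')$, so the children of $b$ and of $d$ at $\ell$ match in both directions, and $b\simeq d$.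

Now $h(b_*)$ is a root child, hence an address of length $1$, and it represents some $c\in\Lambda(b_*\mid\emptyset)$. By the claim $b_*\simeq c$, which contradicts Corollary~\ref{cor:std}. So $M_n$ has no $0^{(r)}$-computable copy.

\medskip
This proves Proposition~\ref{prop:core}, and with it Theorems~\ref{thm:B} and~\ref{thm:A}. \qed

\begin{thebibliography}{9}

\bibitem{HT}
Matthew Harrison-Trainor,
\emph{There is no classification of the decidably presentable structures},
arXiv:1702.06587 (2017).

\end{thebibliography}
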